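# The Stigler–Luckock order book on its competitive window is transient

## 1. Escape to infinity on windows that solve Luckock's equations

**Theorem 1.** Let $I\subset\mathbb R$ be an open interval, and let $\lambda_-,\lambda_+:I\to(0,\infty)$ be continuous, with $\lambda_-$ strictly decreasing and $\lambda_+$ strictly increasing. Let $Z=(z_-,z_+)$ with $z_-<z_+$ and $[z_-,z_+]\subset I$ satisfy Luckock's two equations
$$\lambda_-(z_-)=\lambda_+(z_+),\qquad \frac1{\lambda_-(z_-)\lambda_+(z_-)}=\int_{z_-}^{z_+}\frac{d\lambda_+(x)}{\lambda_+(x)^2\lambda_-(x)}.\tag{1}$$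
Then the restricted Stigler–Luckock model on $Z$, started from the empty order book, is transient. Moreover, the number $N_t$ of orders in the book tends to $\infty$ almost surely.

In particular, suppose that $(\lambda_-,\lambda_+)$ is admissible, which means that (1) has exactly one solution $J^{\rm c}=(J^{\rm c}_-,J^{\rm c}_+)$ with $J^{\rm c}_-<J^{\rm c}_+$ in $I$. Then the restricted model on $Z=J^{\rm c}$ is transient. It is never positive recurrent and never null recurrent, and the answer is the same for all admissible pairs.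

Let us unpack this. The problem comes from Jan M. Swart, "Rigorous results for the Stigler-Luckock model for the evolution of an order book", arXiv:1605.01551 (2016).

**The Stigler–Luckock model.** Traders send orders for one unit of some good. A buy order with limit price $x$ says "I buy at any price up to $x$"; a sell order with limit price $x$ says "I sell at any price from $x$ up". Buy orders arrive as a Poisson process in which $\lambda_-(x)$ is the rate of buy orders with limit price $\ge x$. Independently, sell orders arrive as a Poisson process in which $\lambda_+(x)$ is the rate of sell orders with limit price $\le x$. An arriving buy order is matched at once to the lowest sell order in the book, if that order's price is $\le$ the new limit price. An arriving sell order is matched at once to the highest buy order in the book, if that order's price is $\ge$ the new limit price. Matched orders disappear; an unmatched new order stays in the book.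

**The restricted model on $Z$.** The state is a finite book of buy and sell orders with prices in $Z$, all buy prices below all sell prices. Buy and sell orders with price in $Z$ arrive and act as above. Buy orders with price $\ge z_+$ arrive at rate $\lambda_-(z_+)$ and act as market orders: each removes the lowest sell order if there is one, and does nothing otherwise. Sell orders with price $\le z_-$ arrive at rate $\lambda_+(z_-)$ and remove the highest buy order if there is one. Buy orders with price $\le z_-$ and sell orders with price $\ge z_+$ are ignored.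

*A short run.* Let $Z=(0.2,0.8)$, with buys at $0.3,0.4$ and sells at $0.6,0.7$. A sell order at $0.5$ finds no buy at or above $0.5$, so it joins the book. A buy order at $0.65$ now takes the lowest sell, at $0.5$. A buy order at $0.9$ is a market order and takes the sell at $0.6$. The book is now: buys at $0.3,0.4$, a sell at $0.7$. A buy order at $0.1$ changes nothing.

**Recurrence notions.** Start from the empty book $\emptyset$, and let $\tau$ be the first time at which the process is back at $\emptyset$ after first leaving it ($\tau=\infty$ if this never happens). The process is *transient* if $P(\tau<\infty)<1$ and *recurrent* if $P(\tau<\infty)=1$. A recurrent process is *positive recurrent* if $E[\tau]<\infty$ and *null recurrent* if $E[\tau]=\infty$.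

**The competitive window.** Heuristically, in the full model buy orders below $J^{\rm c}_-$ and sell orders above $J^{\rm c}_+$ stay in the book forever, and all other orders are eventually matched. So $J^{\rm c}$ is a threshold. A first guess could be null recurrence: a random walk on $\{0,1,2,\dots\}$ with steps $\pm1$ reflected at $0$ is positive recurrent for negative drift, transient for positive drift, and null recurrent at the threshold. Theorem 1 says that the order book behaves differently, and the reason is two-dimensional.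

*An explicit admissible pair.* Let $I=(0,1)$, $\lambda_-(x)=1-x$, $\lambda_+(x)=x$. The first equation in (1) says $z_+=1-z_-$; write $z=z_-<\frac12$. Since $\frac1{x^2(1-x)}=\frac1x+\frac1{x^2}+\frac1{1-x}$,
$$\int_z^{1-z}\frac{dx}{x^2(1-x)}=2\log\frac{1-z}z+\frac1z-\frac1{1-z},$$
while the left side of the second equation is $\frac1{z(1-z)}=\frac1z+\frac1{1-z}$. So the second equation becomes $\log\frac{1-z}{z}=\frac1{1-z}$. With $u=\frac1{1-z}\in(1,2)$ this reads $e^{-u}=u-1$. The function $e^{-u}-(u-1)$ is strictly decreasing, positive at $u=1$ and negative at $u=2$, so there is exactly one solution, $u\approx1.278$. Thus the pair is admissible, with $J^{\rm c}_-\approx0.218$ and $J^{\rm c}_+\approx0.782$. $\square$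

Throughout, $Z=(z_-,z_+)$ with $z_-<z_+$ and $[z_-,z_+]\subset I$. All integrals are Lebesgue–Stieltjes integrals with continuous integrators of bounded variation, so $d(uv)=u\,dv+v\,du$, $d(1/u)=-du/u^2$ and integration by parts hold as in calculus. The letters $c,C>0$ denote constants that may change from line to line.

## 2. The jumps, the generator, and three probabilistic tools

Let $m_-$ be the best (highest) buy price, with $m_-:=z_-$ if there are no buys, and let $m_+$ be the best (lowest) sell price, with $m_+:=z_+$ if there are no sells. The jumps are as follows.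

- A buy is added at $x\in(z_-,m_+)$ at rate $-d\lambda_-(x)$. The best sell, if there is one, is removed at rate $\lambda_-(m_+)$, the rate of all buy orders with price $\ge m_+$, market orders included.
- A sell is added at $x\in(m_-,z_+)$ at rate $d\lambda_+(x)$. The best buy, if there is one, is removed at rate $\lambda_+(m_-)$.

Ties have rate $0$ because $\lambda_\pm$ are continuous. Every jump adds or removes exactly one order, and the total jump rate is at most $\rho:=\lambda_-(z_-)+\lambda_+(z_+)$, the rate of all relevant arrivals. Let $N$ be the number of orders in the book, and let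
$$Gf(X)=\sum\text{rate}\times\big(f(X')-f(X)\big),$$
the sum (or integral) running over the possible jumps $X\to X'$.

**Dynkin's formula.** If $|f|\le Ce^{CN}$, then $f(X_t)-\int_0^tGf(X_s)\,ds$ is a martingale, for every deterministic starting state.

*Proof.* Each arrival adds at most one order, so $\sup_{s\le t}N_s\le N_0+\mathrm{Poisson}(\rho t)$, which has all exponential moments. Hence
$$E\sum_{\text{jumps}\le t}|f(X')-f(X)|\le\rho\int_0^tE\big[2Ce^{C(N_s+1)}\big]ds<\infty,$$
and the compensation formula for jump processes (the sum over the jumps minus the time integral of rate $\times$ increment is a martingale when the sum is absolutely integrable) gives the claim. $\square$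

**Linear functionals.** For bounded Borel functions $w_\pm$ on $[z_-,z_+]$ (the *weights*) put
$$L_w(X)=\sum_{\text{buys }x}w_-(x)+\sum_{\text{sells }x}w_+(x).$$
For example, $w_-=w_+=1$ gives $N$, and $w_-=1,\ w_+=-1$ gives (number of buys) $-$ (number of sells). Write $1_{\rm nb}$ and $1_{\rm ns}$ for the indicators of "no buys" and "no sells". Going through the jump list,
$$GL_w=\int_{z_-}^{m_+}\!w_-(-d\lambda_-)-\lambda_-(m_+)w_+(m_+)(1-1_{\rm ns})+\int_{m_-}^{z_+}\!w_+\,d\lambda_+-\lambda_+(m_-)w_-(m_-)(1-1_{\rm nb}).$$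
If there are no sells, then $m_+=z_+$, and similarly for buys. So, with
$$q_-(x)=\int_x^{z_+}w_+\,d\lambda_+-\lambda_+(x)w_-(x),\qquad q_+(x)=\int_{z_-}^xw_-(-d\lambda_-)-\lambda_-(x)w_+(x),\tag{2}$$
we have
$$GL_w=q_-(m_-)+q_+(m_+)+\lambda_+(z_-)w_-(z_-)1_{\rm nb}+\lambda_-(z_+)w_+(z_+)1_{\rm ns}.\tag{3}$$
The drift of a linear functional depends on the book only through the two best prices and on whether one side is empty.

**Lemma 2 (exponential control).** Let $W=L_w$ have bounded weights, and suppose that for some $\eta>0$ we have $GW\le-\eta$ whenever $W>0$. Then for all small $\theta>0$ there are $c,C>0$ with $Ge^{\theta W}\le-c\,e^{\theta W}+C$.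

*Proof.* Let $|\Delta W|\le K$ for every jump, and let $\theta K\le1$. Since $e^u-1\le u+u^2$ for $|u|\le1$, where $W>0$ we get
$$Ge^{\theta W}=e^{\theta W}\sum\text{rate}\times(e^{\theta\Delta W}-1)\le e^{\theta W}(\theta\,GW+\rho\theta^2K^2)\le e^{\theta W}(-\theta\eta+\rho\theta^2K^2),$$
and for small $\theta$ the bracket is at most $-\theta\eta/2=:-c$. Where $W\le0$, $e^{\theta W}\le1$ and $Ge^{\theta W}\le\rho(e^{\theta K}-1)$. So $C=c+\rho(e^{\theta K}-1)$ works. $\square$

**Lemma 3 (small books empty out).**

1. For each $n$ there is $p_n>0$ such that, from any state with $N\le n$, the process is at $\emptyset$ at some time within the next time unit with probability at least $p_n$.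
2. On the event that $N_t\le n$ at arbitrarily large times, the process visits $\emptyset$ at arbitrarily large times, almost surely.
3. If the process started at $\emptyset$ is transient, then $N_t\to\infty$ almost surely.

*Proof.* (1) It suffices that in the time unit exactly $n$ sell market orders and $n$ buy market orders arrive, and no other relevant order. This has positive probability, independent of the state, because $\lambda_+(z_-),\lambda_-(z_+)>0$.

(2) Let $T_1=\inf\{t\ge0:N_t\le n\}$ and $T_{k+1}=\inf\{t\ge T_k+1:N_t\le n\}$. On the event in question all $T_k$ are finite. Let $\mathcal E_k$ be the event that $\emptyset$ is visited in $[T_k,T_k+1]$. Then $\mathcal E_k\in\mathcal F_{T_{k+1}}$, and by (1) and the strong Markov property $P(\mathcal E_k\mid\mathcal F_{T_k})\ge p_n$ on $\{T_k<\infty\}$. So for every $m$,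
$$P(T_l<\infty,\ \mathcal E_m,\dots,\mathcal E_l\text{ all fail})\le(1-p_n)^{l-m+1}\to0\qquad(l\to\infty).$$
Hence on the event infinitely many $\mathcal E_k$ occur almost surely, and $T_k\ge k-1$.

(3) Let $q=P(\tau<\infty)<1$. By the strong Markov property there are at least $k$ returns to $\emptyset$ with probability $q^k$, so almost surely there are finitely many. Each stay in $\emptyset$ is finite. So $\emptyset$ is not visited at arbitrarily large times, and by (2) for each $n$ almost surely $N_t>n$ from some time on. $\square$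

## 3. Two linear functionals with constant drift

The obvious quantity to watch is $N$ itself. With $w_-=w_+=1$ in (2), (3), if both sides of the book are nonempty,
$$GN=\lambda_+(z_+)-2\lambda_+(m_-)+\lambda_-(z_-)-2\lambda_-(m_+).$$
In the example $\lambda_-=1-x$, $\lambda_+=x$, $Z=(z,1-z)$, this is $2(m_+-m_-)-2z$. When the spread $m_+-m_-$ exceeds $z$ the book tends to grow, and when it is smaller the book tends to shrink. At $z\approx0.218$ both happen, since the spread can take any value between $0$ and $1-2z\approx0.564$. The drift of $N$ has no sign, and $N$ alone decides nothing.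

The difference (buys) $-$ (sells) is better. By (2), (3),
$$G(\text{buys}-\text{sells})=\lambda_-(z_-)-\lambda_+(z_+)+\lambda_+(z_-)1_{\rm nb}-\lambda_-(z_+)1_{\rm ns}:$$
constant as long as both sides are nonempty, and of constant part zero exactly when Luckock's first equation holds. So let us find all weights, absolutely continuous with respect to $d\lambda_\pm$, for which $q_-$ and $q_+$ are constant. From (2),
$$dq_-=-(w_-+w_+)\,d\lambda_+-\lambda_+\,dw_-,\qquad dq_+=-(w_-+w_+)\,d\lambda_--\lambda_-\,dw_+.\tag{4}$$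
Setting both to zero and adding gives $d(w_-+w_+)=-(w_-+w_+)\big(\frac{d\lambda_+}{\lambda_+}+\frac{d\lambda_-}{\lambda_-}\big)$, so $w_-+w_+=k/(\lambda_-\lambda_+)$. The case $k=0$ gives multiples of the difference just seen. For $k=1$ we get $dw_-=-\frac{d\lambda_+}{\lambda_+^2\lambda_-}$ and $dw_+=\frac{-d\lambda_-}{\lambda_-^2\lambda_+}$. This suggests the notation
$$F(x)=\int_{z_-}^x\frac{d\lambda_+}{\lambda_+^2\lambda_-},\qquad H(x)=\int_{z_-}^x\frac{-d\lambda_-}{\lambda_-^2\lambda_+},\qquad A=\frac1{\lambda_-(z_-)\lambda_+(z_-)},\quad B=\frac1{\lambda_-(z_+)\lambda_+(z_+)},$$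
$F_1=F(z_+)$, $H_1=H(z_+)$. Both $F$ and $H$ are continuous, strictly increasing and zero at $z_-$. Since $d\frac1{\lambda_-\lambda_+}=dH-dF$,
$$\frac1{\lambda_-\lambda_+}(x)=A+H(x)-F(x),\qquad S:=A+H_1=B+F_1.\tag{5}$$
The solutions with $k=1$ are $w_-=a-F$, $w_+=A-a+H$ with a free constant $a$. We use the constant to kill one boundary term in (3). With $a=S$ the weight $w_+(z_+)$ vanishes, and with $a=0$ the weight $w_-(z_-)$ vanishes.

**Definition.** $V_1$ and $V_2$ are the linear functionals with weights
$$v^1_-=S-F,\quad v^1_+=H-H_1;\qquad v^2_-=-F,\quad v^2_+=A+H.\tag{6}$$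

Note the signs: $v^1_-\ge B>0$, $v^1_+\le0$, $v^2_-\le0$, $v^2_+\ge A>0$. Also $V_1-V_2=S\cdot(\text{buys}-\text{sells})$. For the drifts we introduce
$$e_-=e_-(Z)=H_1-\frac1{\lambda_-(z_-)\lambda_-(z_+)},\qquad e_+=e_+(Z)=F_1-\frac1{\lambda_+(z_-)\lambda_+(z_+)}.\tag{7}$$

**Lemma 4.** With $d_1=\lambda_-(z_-)e_-$, $d_2=\lambda_+(z_+)e_+$, $\kappa_1=\lambda_+(z_-)S>0$, $\kappa_2=\lambda_-(z_+)S>0$,
$$GV_1=d_1+\kappa_11_{\rm nb},\qquad GV_2=d_2+\kappa_21_{\rm ns}.\tag{8}$$
If there are no buys, then $V_1\le0\le V_2$; if there are no sells, then $V_2\le0\le V_1$.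

*Proof.* In both cases $w_-+w_+=A+H-F=\frac1{\lambda_-\lambda_+}$, $dw_-=-dF$ and $dw_+=dH$. By (4), $dq_-=-\frac{d\lambda_+}{\lambda_-\lambda_+}+\lambda_+\,dF=0$ and $dq_+=-\frac{d\lambda_-}{\lambda_-\lambda_+}-\lambda_-\,dH=0$. So $q_-\equiv q_-(z_+)=-\lambda_+(z_+)w_-(z_+)$ and $q_+\equiv q_+(z_-)=-\lambda_-(z_-)w_+(z_-)$. For $V_1$ we have $w_-(z_+)=S-F_1=B$ and $w_+(z_-)=-H_1$, so
$$q_-+q_+=-\lambda_+(z_+)B+\lambda_-(z_-)H_1=-\frac1{\lambda_-(z_+)}+\lambda_-(z_-)H_1=d_1.$$
For $V_2$ we have $w_-(z_+)=-F_1$ and $w_+(z_-)=A$, so $q_-+q_+=\lambda_+(z_+)F_1-\lambda_-(z_-)A=\lambda_+(z_+)F_1-\frac1{\lambda_+(z_-)}=d_2$. The boundary terms follow from (3) with $v^1_-(z_-)=S$, $v^1_+(z_+)=0$, $v^2_-(z_-)=0$, $v^2_+(z_+)=A+H_1=S$. The last claim follows from the signs of the weights. $\square$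

**Reflection symmetry.** The map $x\mapsto-x$, with buys and sells exchanged and $\lambda'_\mp(x)=\lambda_\pm(-x)$, turns the restricted model on $(z_-,z_+)$ into the restricted model on $(-z_+,-z_-)$. Substituting in the integrals,
$$F'(-x)=\int_x^{z_+}\frac{-d\lambda_-}{\lambda_-^2\lambda_+}=H_1-H(x),\quad H'(-x)=F_1-F(x),\quad A'=B,\quad B'=A,\quad S'=S.\tag{9}$$
So a reflected buy has $V_1'$-weight $S-H_1+H=A+H$, and a reflected sell has $V_1'$-weight $F_1-F-F_1=-F$. Thus reflection exchanges $V_1\leftrightarrow V_2$ and $e_-\leftrightarrow e_+$.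

**Lemma 5.** $e_-=e_+=0$ if and only if $\lambda_-(z_-)=\lambda_+(z_+)$ and $F_1=A$, that is, if and only if $Z$ solves (1). In that case also $H_1=B$ and $S=A+B$.

*Proof.* If $e_\pm=0$, then (7) gives
$$A-F_1=\frac1{\lambda_+(z_-)}\Big(\frac1{\lambda_-(z_-)}-\frac1{\lambda_+(z_+)}\Big),\qquad B-H_1=\frac1{\lambda_-(z_+)}\Big(\frac1{\lambda_+(z_+)}-\frac1{\lambda_-(z_-)}\Big).$$
By (5) the left sides are equal, while the right sides have opposite (weak) signs. So both vanish: $F_1=A$, $H_1=B$, $\lambda_-(z_-)=\lambda_+(z_+)$. Conversely, $F_1=A$ gives $H_1=B$ by (5). Inserting $\lambda_-(z_-)=\lambda_+(z_+)$ in (7), $e_+=A-\frac1{\lambda_+(z_-)\lambda_-(z_-)}=0$ and $e_-=B-\frac1{\lambda_+(z_+)\lambda_-(z_+)}=0$. $\square$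

*The example by hand.* For $\lambda_-=1-x$, $\lambda_+=x$ and symmetric windows $Z=(z,1-z)$, the integral in Section 1 and reflection give
$$e_-=e_+=2\log\frac{1-z}z-\frac2{1-z},$$
which is strictly decreasing in $z\in(0,\frac12)$ and vanishes at $z=J^{\rm c}_-$. So wide symmetric windows have both drifts positive, narrow ones have both drifts negative, and at Luckock's window both vanish.

## 4. The exponential supermartingale, and why it stops at zero drift

When one of the drifts is positive, transience takes only a few lines.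

**Proposition 6.** If $\max(e_-,e_+)>0$, the restricted model on $Z$ is transient.

*Proof.* By reflection let $e_->0$, so $d_1>0$ and $GV_1\ge d_1$ in every state, by (8). Let $|\Delta V_1|\le K$. For small $\theta>0$, using $e^u-1\le u+u^2$ for $|u|\le1$,
$$Ge^{-\theta V_1}\le e^{-\theta V_1}\big(-\theta\,GV_1+\rho\theta^2K^2\big)\le e^{-\theta V_1}(-\theta d_1+\rho\theta^2K^2)\le0 .$$
By Dynkin's formula $e^{-\theta V_1}$ is a nonnegative supermartingale. It equals $1$ at $\emptyset$. Stopping it at the hitting time of $\emptyset$ gives $P_x(\text{hit }\emptyset\text{ by time }t)\le e^{-\theta V_1(x)}$ for all $t$, so $P_x(\text{hit }\emptyset)\le e^{-\theta V_1(x)}$. With positive probability the first order to enter the book is a buy, and then $V_1\ge B>0$. Hence $P(\tau=\infty)>0$. $\square$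

On Luckock's window $d_1=d_2=0$, and the argument breaks at a definite place. Since $e^u-1\ge u$, with strict inequality for $u\ne0$,
$$Ge^{-\theta V_1}>-\theta e^{-\theta V_1}\,GV_1=0\qquad\text{whenever there are buys;}$$
the inequality is strict because buys are added at positive rate and each changes $V_1$ by at least $B$. The first-order term is gone, and the second-order term has the wrong sign. So we have to work at second order, with both coordinates together.

## 5. Negative correlation in a quadrant

On Luckock's window $V=(V_1,V_2)$ has no drift as long as both sides are nonempty. By (8), $V_1$ is pushed up when there are no buys, and $V_2$ is pushed up when there are no sells. This resembles a driftless process in the quadrant, reflected in the normal directions at the two axes. Moreover, by (6), a single buy has $v^1_->0\ge v^2_-$ and a single sell has $v^1_+\le0<v^2_+$. So *every* jump has $\Delta V_1\,\Delta V_2\le0$: the coordinates are negatively correlated.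

As a model, consider the operator
$$\mathcal L=\tfrac12\big(\partial_1^2+\partial_2^2-2\gamma\,\partial_1\partial_2\big),\qquad \gamma\in(0,1],\tag{10}$$
in the quadrant $y_1,y_2\ge0$, with pushes $\partial_1$ on $\{y_1=0\}$ and $\partial_2$ on $\{y_2=0\}$. To show escape we want a positive $h$ that tends to $0$ at infinity, with $\mathcal Lh<0$ inside, $\partial_1h<0$ on $\{y_1=0\}$ and $\partial_2h<0$ on $\{y_2=0\}$. If $\gamma$ were $0$, then $\log|y|$ would satisfy $\mathcal L\log|y|=0$ with normal derivative $0$, so this is a borderline case; the sign of the correlation has to decide.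

Write $n=|y|^2$, $t=y_1y_2$ and try $h=Q^{-\varepsilon}$ with $Q=n+2bt$. Then $\mathcal LQ=2(1-\gamma b)$. The quadratic form of $2\mathcal L$ at $\nabla Q=2(y_1+by_2,\,y_2+by_1)$ is $4T$ with
$$T=(1+b^2-2\gamma b)\,n+\big(4b-2\gamma(1+b^2)\big)\,t,$$
because $(y_1+by_2)^2+(y_2+by_1)^2=(1+b^2)n+4bt$ and $(y_1+by_2)(y_2+by_1)=bn+(1+b^2)t$. So
$$\mathcal Lh=-\varepsilon Q^{-\varepsilon-1}\mathcal LQ+2\varepsilon(\varepsilon+1)Q^{-\varepsilon-2}T=-2\varepsilon Q^{-\varepsilon-2}\big[(1-\gamma b)Q-(1+\varepsilon)T\big],\tag{11}$$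
$$(1-\gamma b)Q-T=(\gamma-b)(bn+2t).\tag{12}$$
(Check of (12): the coefficient of $n$ is $1-\gamma b-1-b^2+2\gamma b=b(\gamma-b)$, and that of $t$ is $2b-2\gamma b^2-4b+2\gamma+2\gamma b^2=2(\gamma-b)$.)

The radial choice $b=0$ fails near the axes. The bracket in (11) is then $-\varepsilon n+2\gamma(1+\varepsilon)t$, which is negative where $t$ is small compared with $\varepsilon n$, and the normal derivative is zero on the axes, so no help comes from there. With $0<b<\gamma$, formula (12) has the extra term $b(\gamma-b)n$, and the normal derivative becomes strictly negative as well. The gain $b(\gamma-b)$ is largest at $b=\gamma/2$.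

**Lemma 7.** Let $\gamma\in(0,1]$, $b=\gamma/2$, $\varepsilon=b^2/16$, $Q=|y|^2+2by_1y_2$, $h=Q^{-\varepsilon}$, and let $0<s\le b/4$. There is $c>0$ such that for all $y\ne0$ with $y_1,y_2\ge-s|y|$:

1. $\mathcal Lh\le-c|y|^{-2\varepsilon-2}$;
2. if in addition $y_1\le0$, then $\partial_1h\le-c|y|^{-2\varepsilon-1}$;
3. if in addition $y_2\le0$, then $\partial_2h\le-c|y|^{-2\varepsilon-1}$.

*Proof.* Since $|t|\le n/2$ and $b\le\frac12$, $(1-b)n\le Q\le(1+b)n$.

(1) If $y_1,y_2$ have opposite signs, the negative one is $\ge-s|y|$ and the other is $\le|y|$, so $t\ge-sn$; otherwise $t\ge0$. Thus $t\ge-\frac b4n$. With $\gamma=2b$, $T=(1-3b^2)n-4b^3t\le(1-3b^2+2b^3)n\le n$. By (12) the bracket in (11) equals $b(bn+2t)-\varepsilon T\ge\frac{b^2}2n-\varepsilon n\ge\frac{b^2}4n$. Now use (11) and $Q\le(1+b)n$.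

(2) Here $|y_1|\le s|y|$, so $|y_2|\ge\sqrt{1-s^2}\,|y|\ge(1-s)|y|$. Since $s\le\frac18$ and $y_2\ge-s|y|$, $y_2$ is positive. So $y_1+by_2\ge-s|y|+b(1-s)|y|\ge(b-2s)|y|\ge\frac b2|y|$, and $\partial_1h=-2\varepsilon Q^{-\varepsilon-1}(y_1+by_2)\le-c|y|^{-2\varepsilon-1}$.

(3) By symmetry in $y_1,y_2$. $\square$

The order book differs from this model in three ways, and each costs one step of the proof.

- We must know that $V$ is large when the book is large (Step 1).
- The rate of $\Delta V_i\Delta V_j$ is not constant; it depends on $m_-,m_+$. We replace it by a constant average with the help of a corrector (Steps 2 and 3).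
- $V$ does not live in the quadrant. With one buy at $x$ and $k$ sells at $y>x$, $V_1=(A+B-F(x))-k(B-H(y))$, which is very negative for large $k$, although there is a buy and hence no push. We need a mechanism that brings $V$ back near the quadrant (Step 5).

## 6. Proof of Theorem 1

Let $Z$ solve (1). By Lemma 5, $e_-=e_+=0$. Put $\Lambda:=\lambda_-(z_-)=\lambda_+(z_+)$. Then $F_1=A$, $H_1=B$, $S=A+B$, and
$$GV_1=\kappa_11_{\rm nb},\quad GV_2=\kappa_21_{\rm ns},\qquad v^1=(A+B-F,\ H-B),\quad v^2=(-F,\ A+H)\tag{13}$$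
(buy weight first). Write $V=(V_1,V_2)$ and $r=|V|$.

**Step 1: the number of orders is controlled by $r$.** *Purpose: to show $N\le C_0r$ for some constant $C_0$, so that escape of $V$ and growth of the book are the same thing.* Let $V^*=(AV_1+BV_2)/(A+B)$. Its buy weight is $\frac{A(A+B-F)-BF}{A+B}=A-F\ge0$, and its sell weight is $\frac{A(H-B)+B(A+H)}{A+B}=H\ge0$. These degenerate only at $z_+$ for buys and at $z_-$ for sells, and a book cannot have buys near $z_+$ and sells near $z_-$ at once. Fix $x_0\in(z_-,z_+)$.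

If all sells are $\ge x_0$ (or there are none), take $V^*+\epsilon V_1$ with $\epsilon=H(x_0)/(2B)$. Its buy weights are $\ge\epsilon B$, and its weights on the sells present are $H+\epsilon(H-B)\ge H(x_0)-\epsilon B=H(x_0)/2$. Otherwise there is a sell below $x_0$, so all buys are $<x_0$. Take $V^*+\epsilon V_2$ with $\epsilon=(A-F(x_0))/(2A)$. Its sell weights are $\ge\epsilon A$, and its weights on the buys present are $A-F-\epsilon F\ge A-F(x_0)-\epsilon A=(A-F(x_0))/2$. In both cases $cN\le C|V|$, with constants that depend only on $x_0$ and $\lambda_\pm$.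

**Step 2: a Poisson equation with linear solutions.** *Purpose: given a function $g_-(m_-)+g_+(m_+)$ of the best prices, to find a linear functional whose drift is this function minus a constant, away from the states with an empty side, and to compute the constant.* Let
$$\varphi_-=\Lambda\lambda_-H,\qquad\varphi_+=\Lambda\lambda_+(A-F).$$
By (5), $\frac1{\lambda_-\lambda_+}=A+H-F$, so
$$d\varphi_-=\Lambda\Big(H-\frac1{\lambda_-\lambda_+}\Big)d\lambda_-=\Lambda(A-F)(-d\lambda_-),\qquad d\varphi_+=\Lambda\Big(A-F-\frac1{\lambda_-\lambda_+}\Big)d\lambda_+=-\Lambda H\,d\lambda_+,$$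
hence
$$\lambda_+\,d\varphi_-=\varphi_+(-d\lambda_-),\qquad\lambda_-\,d\varphi_+=-\varphi_-\,d\lambda_+.\tag{14}$$
Moreover $\varphi_-(z_-)=0$, $\varphi_+(z_+)=\Lambda\lambda_+(z_+)(A-F_1)=0$, $\varphi_-(z_+)=\Lambda\lambda_-(z_+)B=\Lambda/\lambda_+(z_+)=1$ and $\varphi_+(z_-)=\Lambda\lambda_+(z_-)A=\Lambda/\lambda_-(z_-)=1$. So $d\varphi_-$ and $-d\varphi_+$ are atomless probability measures on $[z_-,z_+]$.

*Claim.* For bounded continuous $g_\pm$ there are bounded weights $w_\pm$ such that the functions (2) satisfy
$$q_-(x)+q_+(y)=g_-(x)+g_+(y)-\bar g\quad\text{for all }x,y,\qquad\bar g=\int g_-\,d\varphi_-+\int g_+\,(-d\varphi_+).\tag{15}$$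

*Proof of the claim.* We solve the linear Volterra system
$$P(x)=-\int_{z_-}^x\frac{O-g_+}{\lambda_-}\,d\lambda_+,\qquad O(x)=\int_{z_-}^x\frac{P-g_-}{\lambda_+}(-d\lambda_-)$$
by Picard iteration, starting from $(0,0)$. Let $m(x)=\lambda_+(x)-\lambda_+(z_-)+\lambda_-(z_-)-\lambda_-(x)$, which is continuous and increasing with $m(z_-)=0$, and let $k_0=\max(\sup1/\lambda_-,\sup1/\lambda_+)$ over $[z_-,z_+]$. Let $D_k(x)$ be the larger of the absolute differences, at $x$, between the $(k+1)$-st and $k$-th iterates of $P$ and of $O$. Then $D_0\le C$ and $D_k(x)\le k_0\int_{z_-}^xD_{k-1}\,dm$. Since $\int_{z_-}^xm^{k-1}dm=m(x)^k/k$, induction gives $D_k\le C(k_0m)^k/k!$. So the iterates converge uniformly to a continuous solution $(P,O)$.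

Put $w_-=(P-g_-)/\lambda_+$ and $w_+=(O-g_+)/\lambda_-$, so that $dP=-w_+\,d\lambda_+$ and $dO=w_-(-d\lambda_-)$, with $P(z_-)=O(z_-)=0$. Then
$$q_-(x)=\big(P(x)-P(z_+)\big)-\big(P(x)-g_-(x)\big)=g_-(x)-P(z_+),\qquad q_+(x)=O(x)-\big(O(x)-g_+(x)\big)=g_+(x).$$
It remains to check that $P(z_+)=\bar g$. With $g_-=P-\lambda_+w_-$, (14) and integration by parts,
$$\int g_-\,d\varphi_-=\int P\,d\varphi_--\int w_-\varphi_+(-d\lambda_-)=P(z_+)+\int\varphi_-w_+\,d\lambda_+-\int\varphi_+\,dO .$$
With $g_+=O-\lambda_-w_+$ and (14),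
$$-\int g_+\,d\varphi_+=-\int O\,d\varphi_+-\int w_+\varphi_-\,d\lambda_+.$$
Finally $\int\varphi_+\,dO=-\int O\,d\varphi_+$, since $\varphi_+(z_+)=0=O(z_-)$. Adding the two displays, everything cancels except $P(z_+)$. $\square$

*A test.* For $g_-\equiv1$, $g_+\equiv0$ we have $\bar g=1$, and the solution is $P=1-\varphi_+$, $O=-\varphi_-$, with $w_-=-\Lambda(A-F)$ and $w_+=-\Lambda H$: indeed $dP=-d\varphi_+=\Lambda H\,d\lambda_+=-w_+\,d\lambda_+$ and $dO=-d\varphi_-=w_-(-d\lambda_-)$. So the linear functional is $-\Lambda V^*$, with $V^*$ from Step 1, and $q_-\equiv q_+\equiv0$, as (15) requires.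

**Step 3: the effective covariance.** *Purpose: to replace the state-dependent covariance of the jumps of $V$ by a constant matrix, and to find the sign of its off-diagonal entry.* Let $\Gamma_{ij}(X)$ be the sum of rate $\times\,\Delta V_i\,\Delta V_j$ over the jumps. Since every jump adds or removes one order,
$$\Gamma_{ij}=g_-^{ij}(m_-)+g_+^{ij}(m_+)-\lambda_+(z_-)v^i_-v^j_-(z_-)1_{\rm nb}-\lambda_-(z_+)v^i_+v^j_+(z_+)1_{\rm ns},$$
$$g^{ij}_-(x)=\int_x^{z_+}v^i_+v^j_+\,d\lambda_++\lambda_+v^i_-v^j_-(x),\qquad g^{ij}_+(x)=\int_{z_-}^xv^i_-v^j_-(-d\lambda_-)+\lambda_-v^i_+v^j_+(x).$$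
Apply Step 2 to $g^{ij}_\pm$ for $(i,j)=(1,1),(1,2),(2,2)$. By (3) there are linear functionals $\psi_{ij}=\psi_{ji}$ with bounded weights and
$$G\psi_{ij}=\Gamma_{ij}-\bar a_{ij}+O(1)(1_{\rm nb}+1_{\rm ns}),\qquad\bar a_{ij}=\int g^{ij}_-\,d\varphi_-+\int g^{ij}_+\,(-d\varphi_+).\tag{16}$$
For each $x$ the matrices $(g^{ij}_\pm(x))$ are integrals and positive multiples of rank-one matrices, so they are nonnegative definite, and so is $(\bar a_{ij})$. Since $v^1_-\ge B$, $g^{11}_-\ge\lambda_+(z_-)B^2$, so $\bar a_{11}>0$. Since $v^2_+\ge A$, $g^{22}_+\ge\lambda_-(z_+)A^2$, so $\bar a_{22}>0$. Finally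
$$v^1_-v^2_-=-(A+B-F)F\le0,\qquad v^1_+v^2_+=-(B-H)(A+H)\le0,$$
both strictly negative in the open interval. So $g^{12}_\pm\le0$, and $g^{12}_-<0$ on $[z_-,z_+)$. Hence $\bar a_{12}<0$. Put
$$\gamma=-\frac{\bar a_{12}}{\sqrt{\bar a_{11}\bar a_{22}}}\in(0,1].$$

**Step 4: the function $h(V)$.** *Purpose: to transfer Lemma 7 to the coordinates $V$.* Let $y_i=V_i/\sqrt{\bar a_{ii}}$, let $b,\varepsilon,Q,h$ be as in Lemma 7 for this $\gamma$, and regard $h$ as a function of $V$. In these coordinates
$$\mathcal A:=\tfrac12\sum_{i,j}\bar a_{ij}\,\partial_{V_i}\partial_{V_j}=\mathcal L ,$$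
with $\mathcal L$ from (10). Since $|y|$ and $r$ are comparable, we can choose $\varsigma>0$ so small that $V_i\ge-\varsigma r$ implies $y_i\ge-s|y|$ for some fixed $s\le b/4$. Then, whenever $r>0$ and $V_1,V_2\ge-\varsigma r$:

- (i) $\mathcal Ah\le-c\,r^{-2\varepsilon-2}$;
- (ii) if there are no buys, then $V_1\le0$ by Lemma 4, so $\kappa_1\,\partial_{V_1}h\le-c\,r^{-2\varepsilon-1}$;
- (iii) if there are no sells, then $V_2\le0$, so $\kappa_2\,\partial_{V_2}h\le-c\,r^{-2\varepsilon-1}$.

**Step 5: return to the quadrant.** *Purpose: to construct linear functionals $W_1,W_2$, close to $-V_1,-V_2$, that have strictly negative drift whenever they are positive.* In the bad example of Section 5 the very negative $V_1$ has drift zero, so $-V_1$ itself is of no use. We tilt its weights slightly. The tilt should create a negative drift unless $m_+$ is close to $z_+$, and if $m_+$ is close to $z_+$, the functional should be $\le0$ anyway.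

For $j\in(z_-,z_+)$ put $D=(B-H(j))\lambda_-(j)\lambda_+(j)>0$; then $D\to0$ as $j\uparrow z_+$. Let $W_1=L_w$ with
$$w_-=-(A+B-F)+u_-,\quad u_-=D\,(F-F(j))^+,$$
$$w_+=(B-H)+u_+,\quad u_+=-D\,(A+H-F(j))\,1_{\{x\ge j\}} .$$
Without $u_\pm$ this is $-V_1$, for which $q_-+q_+\equiv0$. Now compute the functions (2) for the weights $u_\pm$.

On $[j,z_+]$ we have $u_-+u_+=-D(A+H-F)=-D/(\lambda_-\lambda_+)$, $du_-=D\,dF$, $du_+=-D\,dH$. This is $-D$ times the situation of Lemma 4, so $q_-$ and $q_+$ are constant there.

*The value of $q_-$.* At $z_+$ it is $-\lambda_+(z_+)u_-(z_+)=-\Lambda D(A-F(j))$. On $[z_-,j)$ both $u_\pm$ vanish, so $q_-$ equals $\int_j^{z_+}u_+\,d\lambda_+$, which is also $q_-(j)$ because $u_-(j)=0$. Hence $q_-\equiv-\Lambda D(A-F(j))$ on all of $[z_-,z_+]$.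

*The value of $q_+$.* It is $0$ on $[z_-,j)$. On $[j,z_+]$ it equals its value at $j$, which is $-\lambda_-(j)u_+(j)=\lambda_-(j)D\,(A+H(j)-F(j))=D/\lambda_+(j)$ by (5).

The boundary terms of $W_1$ in (3) are $\le0$, because $w_-(z_-)=-(A+B)<0$ and $w_+(z_+)=-D(A+B-F(j))<0$. Therefore
$$GW_1\le-\eta+\frac{D}{\lambda_+(j)}\,1_{\{m_+\ge j\}},\qquad\eta=\Lambda D\,(A-F(j))>0.\tag{17}$$
Now suppose $D\le B/A$. Then $w_-\le-B+DA\le0$, since $F\le A$. On $x\ge j$, $w_+$ is decreasing, so
$$w_+(x)\le w_+(j)=B-H(j)-D\,(A+H(j)-F(j))=B-H(j)-\frac D{\lambda_-(j)\lambda_+(j)}=0 .$$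
So if $m_+\ge j$ (which includes the case of no sells), every order in the book has weight $\le0$ and $W_1\le0$. Hence $W_1>0$ implies $m_+<j$ and $GW_1\le-\eta$, and Lemma 2 applies. Moreover, $u_-\ge0$ and $u_+\ge-D(A+B)$, so
$$W_1\ge-V_1-D(A+B)N\ge-V_1-D(A+B)C_0r .$$
Neither $C_0$ nor $\varsigma$ depends on $j$. So fix $j\in(x_0,z_+)$ so close to $z_+$ that $D\le B/A$ and $D(A+B)C_0\le\varsigma/2$.

Let $W_2$ be the reflected functional. By (9), with $j'\in(z_-,x_0)$ and $D'=F(j')\lambda_-(j')\lambda_+(j')$, its weights are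
$$w_+=-(A+H)+D'(H(j')-H)^+,\qquad w_-=F-D'(A+H(j')-F)\,1_{\{x\le j'\}} .$$
By reflection of what was proved for $W_1$: if $D'\le A/B$, then $m_-\le j'$ implies $W_2\le0$; moreover $GW_2\le-\Lambda D'H(j')+\frac{D'}{\lambda_-(j')}1_{\{m_-\le j'\}}$, so $GW_2\le-\Lambda D'H(j')<0$ when $W_2>0$; and $W_2\ge-V_2-D'(A+B)N$. Fix $j'$ so close to $z_-$ that $D'\le A/B$ and $D'(A+B)C_0\le\varsigma/2$. With a common small $\theta>0$ in Lemma 2,
$$Ge^{\theta W_i}\le-c\,e^{\theta W_i}+C,\qquad W_i\ge-V_i-\tfrac\varsigma2\,r\qquad(i=1,2).\tag{18}$$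

**Step 6: the Lyapunov function.** *Purpose: to combine $h$, the correctors $\psi_{ij}$ and a penalty for leaving the quadrant into a function with nonpositive drift.* For $r\ge R_0$ ($R_0$ to be chosen) set
$$f=f_0+r^{-4}\big(e^{\theta W_1}+e^{\theta W_2}\big),\qquad f_0=h(V)-\tfrac12\sum_{i,j}h_{ij}(V)\,\psi_{ij},\qquad h_{ij}=\partial_{V_i}\partial_{V_j}h .$$

*Sizes.* As a function of $V$, $h$ is smooth off $0$ and homogeneous of degree $-2\varepsilon$, so its $m$-th derivatives are $O(r^{-2\varepsilon-m})$, and $h\ge c\,r^{-2\varepsilon}$. By Step 1, $|\psi_{ij}|\le CN\le Cr$. So $|h_{ij}\psi_{ij}|\le Cr^{-2\varepsilon-1}$. The jumps of $V,\psi_{ij},W_i$ are bounded; let $|\Delta V|,|\Delta W_i|\le K$. Choose $R_0\ge2K+1$ so large that $f_0\ge c\,r^{-2\varepsilon}>0$ for $r\ge R_0$.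

*Drift of $f_0$.* Let $r\ge R_0+K$. Every jump leads to a state with $r\ge R_0$, and the segment from $V$ to $V+\Delta V$ stays at distance $\ge r-K\ge r/2$ from $0$. Taylor expansion to second order, with total rate at most $\rho$, gives
$$Gh(V)=\sum_i\partial_ih\;GV_i+\tfrac12\sum_{i,j}h_{ij}\Gamma_{ij}+O(r^{-2\varepsilon-3}).\tag{19}$$
Expansion of $h_{ij}$ to first order gives $Gh_{ij}=\sum_k\partial_kh_{ij}\,GV_k+O(r^{-2\varepsilon-4})$, and $GV_k=O(1)(1_{\rm nb}+1_{\rm ns})$ by (13). As $\psi_{ij}=O(r)$,
$$\psi_{ij}\,Gh_{ij}=O(r^{-2\varepsilon-3})+O(r^{-2\varepsilon-2})(1_{\rm nb}+1_{\rm ns}).$$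
Since $\Delta h_{ij}=O(r^{-2\varepsilon-3})$ and $\Delta\psi_{ij}=O(1)$, the product rule $G(\alpha\beta)=\alpha\,G\beta+\beta\,G\alpha+\sum\text{rate}\times\Delta\alpha\,\Delta\beta$ and (16) give
$$G(h_{ij}\psi_{ij})=h_{ij}(\Gamma_{ij}-\bar a_{ij})+O(r^{-2\varepsilon-3})+O(r^{-2\varepsilon-2})(1_{\rm nb}+1_{\rm ns}).$$
Subtract half the sum of these from (19). The terms with $\Gamma_{ij}$ cancel, and $\frac12\sum\bar a_{ij}h_{ij}=\mathcal Ah$ stays:
$$Gf_0=\mathcal Ah+\kappa_1\partial_1h\,1_{\rm nb}+\kappa_2\partial_2h\,1_{\rm ns}+O(r^{-2\varepsilon-3})+O(r^{-2\varepsilon-2})(1_{\rm nb}+1_{\rm ns}).\tag{20}$$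

*Drift of the penalty.* For $a=r^{-4}$ and $\beta=e^{\theta W_i}$, writing primes for values after the jump, $a'\beta'-a\beta=a(\beta'-\beta)+(a'-a)\beta'$ with $|a'-a|\le Cr^{-5}$ and $\beta'\le e^{\theta K}\beta$. By (18),
$$G\big(r^{-4}e^{\theta W_i}\big)\le r^{-4}\big(-c\,e^{\theta W_i}+C+Cr^{-1}e^{\theta W_i}\big)\le Cr^{-4}\qquad\text{for }r\text{ large}.$$

*Drift of $f$ near the quadrant.* Suppose $V_1,V_2\ge-\varsigma r$. By (ii) and (iii) of Step 4, the boundary terms in (20) are at most $-c\,r^{-2\varepsilon-1}(1_{\rm nb}+1_{\rm ns})$ and dominate the boundary errors for $r$ large. By (i), $\mathcal Ah\le-c\,r^{-2\varepsilon-2}$ dominates the errors $O(r^{-2\varepsilon-3})$, and also $Cr^{-4}$, since $\varepsilon<1$. So there is $R_1\ge R_0+K$ with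
$$r\ge R_1,\quad V_1,V_2\ge-\varsigma r\ \Longrightarrow\ Gf\le-c\,r^{-2\varepsilon-2}<0.\tag{21}$$

*Truncation.* Increase $R_1$ so that $\frac4\theta\log r\le\frac\varsigma2r$ for all $r\ge R_1$. Choose $M\ge1$ with $Mf\ge1$ whenever $R_0\le r\le R_1$; this is possible since $f\ge f_0\ge c\,r^{-2\varepsilon}$. Define
$$\hat f=\min(Mf,1)\ \text{ if }r\ge R_0,\qquad\hat f=1\ \text{ if }r<R_0 .$$

*Claim: $G\hat f\le0$ wherever $\hat f<1$.* Let $\hat f(X)<1$. Then $r>R_1$ and $f<1/M\le1$. As $f_0>0$, it follows that $r^{-4}e^{\theta W_i}<1$, so $W_i\le\frac4\theta\log r\le\frac\varsigma2r$, and (18) gives $V_i\ge-W_i-\frac\varsigma2r\ge-\varsigma r$. So (21) applies. All jumps from $X$ lead to states with $r\ge R_0$, where $\hat f\le Mf$, and $\hat f(X)=Mf(X)$. Hence $G\hat f(X)\le M\,Gf(X)\le0$. $\square$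

The truncation settles the region outside the cone: there the penalty has already made $\hat f$ equal to $1$.

**Step 7: escape from the empty book.** *Purpose: to turn $\hat f$ into a bound on the probability of ever reaching $\emptyset$, and to reach from $\emptyset$ a state where this bound is at most $\frac12$.* Let $\sigma$ be the first time at which $\hat f(X_t)=1$. By the claim and Dynkin's formula, $\hat f(X_{t\wedge\sigma})$ is a bounded nonnegative supermartingale, so
$$P_x(\sigma\le t)\le E_x\hat f(X_{t\wedge\sigma})\le\hat f(x),\qquad\text{hence}\qquad P_x(\sigma<\infty)\le\hat f(x).$$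
Since $V(\emptyset)=0$, $\hat f(\emptyset)=1$, and so $P_x(\text{hit }\emptyset)\le\hat f(x)$.

Consider states $x$ with $n$ buys, all in $(z_-,j']$, and $n$ sells, all in $[j,z_+)$; recall $j'<x_0<j$. Then $m_+\ge j$ and $m_-\le j'$, so $W_1,W_2\le0$ by Step 5, and $r\ge2n/C_0$ by Step 1. So $f(x)\le Cr^{-2\varepsilon}+2r^{-4}$ once $2n/C_0\ge R_0$, and for $n$ large $\hat f(x)\le\frac12$ for all such $x$. Fix such an $n$. From $\emptyset$, with positive probability the first $n$ relevant arrivals are buys in $(z_-,j']$ and the next $n$ are sells in $[j,z_+)$, because $\lambda_\pm$ are strictly monotone. No match occurs, and $\emptyset$ is not visited in between. From the state reached, $\emptyset$ is hit with probability at most $\frac12$. Hence $P(\tau=\infty)>0$, and the model is transient. By Lemma 3(3), $N_t\to\infty$ almost surely. Only (1) was used, so this holds for $Z=J^{\rm c}$ and every admissible pair. $\blacksquare$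

## 7. Classification of all windows by the signs of $e_-$ and $e_+$

The functionals $V_1,V_2$ also settle every other window.

**Theorem 8.** For arbitrary $Z=(z_-,z_+)$ with $z_-<z_+$ and $[z_-,z_+]\subset I$, let $e_\pm(Z)$ be as in (7), that is,
$$e_-(Z)=\int_{z_-}^{z_+}\frac{-d\lambda_-}{\lambda_-^2\lambda_+}-\frac1{\lambda_-(z_-)\lambda_-(z_+)},\qquad e_+(Z)=\int_{z_-}^{z_+}\frac{d\lambda_+}{\lambda_+^2\lambda_-}-\frac1{\lambda_+(z_-)\lambda_+(z_+)}.$$
The restricted model on $Z$ is

- positive recurrent if and only if $e_-<0$ and $e_+<0$;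
- null recurrent if and only if $\max(e_-,e_+)=0$ and $(e_-,e_+)\ne(0,0)$;
- transient if and only if $\max(e_-,e_+)>0$ or $e_-=e_+=0$.

Also, $e_-=e_+=0$ if and only if $Z$ solves Luckock's equations (1).

In the example with symmetric windows $(z,1-z)$ we have $e_-=e_+$, so null recurrence never occurs there: the model is positive recurrent for $z>J^{\rm c}_-$ and transient for $z\le J^{\rm c}_-$.

*Proof.* The last sentence is Lemma 5. The three cases are exhaustive and mutually exclusive, and so are the three kinds of behavior, so it suffices to prove each "if". The numbers $d_1,e_-$ have the same sign, and so have $d_2,e_+$.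

**Case (a): $e_-=e_+=0$.** Transient, by Lemma 5 and Theorem 1.

**Case (b): $\max(e_-,e_+)>0$.** Transient, by Proposition 6.

**Step (c): positive recurrence forces $d_1,d_2<0$.** *Purpose: to exclude positive recurrence in the null recurrent case.* Let $E\tau<\infty$, starting from $\emptyset$. Stop the martingale $V_1(X_t)-\int_0^t(d_1+\kappa_11_{\rm nb})\,ds$ at $t\wedge\tau$ and let $t\to\infty$. Up to time $\tau$, $|V_1|$ is at most a constant times the number of relevant arrivals by time $\tau$. This number has mean $\rho E\tau<\infty$ (optional stopping of arrivals minus $\rho t$ at $t\wedge\tau$, then monotone convergence). The integral is at most $(|d_1|+\kappa_1)\tau$ in absolute value. So dominated convergence applies, and as $V_1(X_\tau)=V_1(\emptyset)=0$,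
$$0=d_1E\tau+\kappa_1E\int_0^\tau1_{\rm nb}\,ds .$$
The last term is positive, because of the initial stay in $\emptyset$. So $d_1<0$. The same argument with $V_2$ and $1_{\rm ns}$ gives $d_2<0$.

**Step (c′): a lower bound for $\max(V_1,V_2)$.** *Purpose: in the remaining cases, to see that a large book makes $V_1$ or $V_2$ large.* Let $d_1,d_2\le0$, not both zero. By (7), $F_1\le\frac1{\lambda_+(z_-)\lambda_+(z_+)}$ and $H_1\le\frac1{\lambda_-(z_-)\lambda_-(z_+)}$, one of them strictly. The product of the right sides is $AB$, so $F_1H_1<AB$. Choose $\alpha,\beta>0$ with $H_1/A<\beta/\alpha<B/F_1$. Then $\alpha V_1+\beta V_2$ has buy weights $\alpha(S-F)-\beta F\ge\alpha B-\beta F_1>0$ and sell weights $\alpha(H-H_1)+\beta(A+H)\ge\beta A-\alpha H_1>0$. As $\alpha V_1+\beta V_2\le(\alpha+\beta)\max(V_1,V_2)$, for some $c_0>0$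
$$\max(V_1,V_2)\ge c_0N.\tag{22}$$

**Case (d): $d_1,d_2<0$ gives positive recurrence.** If $V_1>0$, there are buys (Lemma 4), so $GV_1=d_1<0$; likewise for $V_2$. By Lemma 2, $f=e^{\theta V_1}+e^{\theta V_2}$ satisfies $Gf\le-cf+C$ for some $\theta>0$. By (22), $f\ge e^{\theta c_0N}$, so there is $n_0$ with $Gf\le-1$ when $N>n_0$. Let $\mathcal B=\{N\le n_0\}$. By Dynkin's formula, the hitting time $T_0$ of $\mathcal B$ satisfies $E_x[t\wedge T_0]\le f(x)$ for all $t$, so $E_xT_0\le f(x)$. Let $T_{k+1}$ be the first time $\ge T_k+1$ at which the process is in $\mathcal B$. By the Markov property at $T_k+1$,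
$$E[T_{k+1}-T_k\mid\mathcal F_{T_k}]\le1+\sup_{x\in\mathcal B}E_xf(X_1)=:C'<\infty,$$
finite because $f\le2e^{CN}$ and $N_1\le n_0+\mathrm{Poisson}(\rho)$. By Lemma 3(1), given $\mathcal F_{T_k}$, $\emptyset$ is visited in $[T_k,T_k+1]$ with probability $\ge p:=p_{n_0}$. Let $k^*$ be the first $k$ for which this happens. The hitting time of $\emptyset$ is at most $T_{k^*+1}$. Since $\{k^*\ge k\}\in\mathcal F_{T_k}$ and $P(k^*\ge k)\le(1-p)^k$,
$$E_xT_{k^*+1}=E_xT_0+\sum_{k\ge0}E_x\big[(T_{k+1}-T_k)1_{\{k^*\ge k\}}\big]\le f(x)+C'\sum_{k\ge0}(1-p)^k<\infty .$$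
Apply this to the state after the first jump from $\emptyset$, which has one order, so that $f$ is bounded there. The initial stay in $\emptyset$ has finite mean. So $E\tau<\infty$.

**Case (e): one of $d_1,d_2$ zero, the other negative, gives null recurrence.** By (c) only recurrence remains to be shown. By reflection let $d_1=0>d_2$. *The plan:* a logarithm handles the driftless coordinate $V_1$, and an exponential of $V_2$, damped where $V_1$ is large, handles the other.

As in (d), $E:=e^{\theta V_2}$ satisfies $GE\le-cE+C$. Let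
$$f=\phi(V_1)+\chi(V_1)E,\qquad\phi(x)=\log\big(1+(x^+)^2\big),\qquad\chi(x)=\big(1+(x^+/\ell)^2\big)^{-2}.$$
Let $|\Delta V_1|,|\Delta V_2|\le K$. For $x=\ell u>0$, $|(\log\chi)'(x)|=\frac4\ell\cdot\frac{u}{1+u^2}\le\frac2\ell$. So a jump changes $\chi$ by at most $\chi\,(e^{2K/\ell}-1)$, and, as for the penalty in Step 6,
$$G(\chi E)\le\chi\big(C-cE+\rho(e^{2K/\ell}-1)e^{\theta K}E\big)\le\chi\big(C-\tfrac c2E\big)$$
for $\ell$ large; fix such an $\ell$.

*The jumps of $V_1$ do not degenerate:* $\Gamma_{11}:=\sum\text{rate}\times(\Delta V_1)^2\ge c_1>0$ in all states. Fix $x_0\in(z_-,z_+)$. If $m_+\ge x_0$, additions of buys in $(z_-,x_0)$ give $\Gamma_{11}\ge B^2(\lambda_-(z_-)-\lambda_-(x_0))>0$. Otherwise $m_-<m_+<x_0$, and additions of sells above $x_0$ give $\Gamma_{11}\ge\int_{x_0}^{z_+}(H_1-H)^2\,d\lambda_+>0$.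

*Where $V_1\ge R$, with $R$ large.* There are buys, so $GV_1=0$. For $x>0$, $\phi''(x)=\frac{2(1-x^2)}{(1+x^2)^2}$, which is at most $-x^{-2}$ for $x$ large, and $\phi'''(x)=O(x^{-3})$. So $G\phi(V_1)=\frac12\phi''(V_1)\Gamma_{11}+O(V_1^{-3})\le-c_2V_1^{-2}$. Also $\chi(V_1)C\le C_\ell V_1^{-4}$. So $Gf\le0$ for $R$ large; fix $R$.

*Where $V_1<R$.* Since $|\phi'|\le1$, $G\phi(V_1)\le\rho K$, so $Gf\le C-\frac c2\chi(R)e^{\theta V_2}\le0$ once $V_2\ge R_2$, for some $R_2$. By (22), if $N>0$ and $c_0N\ge\max(R,R_2)$, then $\max(V_1,V_2)\ge\max(R,R_2)$, and since $V_1<R$ this forces $V_2\ge R_2$.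

So $Gf\le0$ outside some $\mathcal B=\{N\le n_0\}$. *Moreover, $f\to\infty$ as $N\to\infty$:* by (22), either $V_1\ge c_0N$ and $f\ge\log(1+c_0^2N^2)$, or $V_2\ge c_0N$, and then, as $V_1\le CN$, $f\ge(1+C^2N^2/\ell^2)^{-2}e^{\theta c_0N}$.

Let $\sigma$ be the hitting time of $\mathcal B$. The nonnegative supermartingale $f(X_{t\wedge\sigma})$ converges almost surely, so on $\{\sigma=\infty\}$ the path $f(X_t)$, and with it $N_t$, stays bounded. By Lemma 3(2) the process then hits $\emptyset\in\mathcal B$ almost surely, which contradicts $\sigma=\infty$. So $\mathcal B$ is hit almost surely from every state. By the Markov property at integer times it is hit at arbitrarily large times, and by Lemma 3(2) so is $\emptyset$. The process is recurrent, and by (c) null recurrent. $\blacksquare$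

## 8. Windows inside, around and beside $J^{\rm c}$

**Corollary 9.** Let $(\lambda_-,\lambda_+)$ be admissible, and let $[z_-,z_+]\subset I$ with $z_-<z_+$. If $Z\subsetneq J^{\rm c}$, the restricted model on $Z$ is positive recurrent. If $Z\supseteq J^{\rm c}$, it is transient. Null recurrent windows always exist; those constructed below are not nested with $J^{\rm c}$.

*Proof.* We move the endpoints of the window and watch $e_\pm$. By Lemma 5 and reflection symmetry, the reflected pair is again admissible, with competitive window $(-J^{\rm c}_+,-J^{\rm c}_-)$, so we may use reflection.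

**Step 1: differentials of $e_\pm$.** *Purpose: to see the effect of moving each endpoint.* Let $z_-$ and $z_+$ move continuously and monotonically. All quantities below are continuous and of bounded variation along the path, and the product and chain rules applied to the definition of $e_\pm$ give
$$de_+=\frac{d\lambda_+(z_+)}{\lambda_+(z_+)^2}\Big[\frac1{\lambda_-(z_+)}+\frac1{\lambda_+(z_-)}\Big]+\frac{d\lambda_+(z_-)}{\lambda_+(z_-)^2}\Big[\frac1{\lambda_+(z_+)}-\frac1{\lambda_-(z_-)}\Big],\tag{23}$$
$$de_-=\frac{-d\lambda_-(z_+)}{\lambda_-(z_+)^2}\Big[\frac1{\lambda_+(z_+)}-\frac1{\lambda_-(z_-)}\Big]-\frac{-d\lambda_-(z_-)}{\lambda_-(z_-)^2}\Big[\frac1{\lambda_+(z_-)}+\frac1{\lambda_-(z_+)}\Big].\tag{24}$$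
In each bracket one term comes from the end of the integral, the other from the product of reciprocals. Let $\mathcal C$ be the curve $\lambda_-(z_-)=\lambda_+(z_+)$ through $J^{\rm c}$, parametrized by the common value. Along $\mathcal C$ the endpoints move in opposite directions, and the brackets that contain a difference vanish.

**Step 2: subwindows.** *Purpose: to show $e_\pm<0$ inside $J^{\rm c}$.* Let $Z\subsetneq J^{\rm c}$ and, by reflection, $\lambda_-(z_-)\ge\lambda_+(z_+)$. Since $\lambda_+(z_+)\le\lambda_-(z_-)\le\lambda_-(J^{\rm c}_-)=\lambda_+(J^{\rm c}_+)$, there is $s\in[z_+,J^{\rm c}_+]$ with $\lambda_+(s)=\lambda_-(z_-)$. First shrink from $J^{\rm c}$ along $\mathcal C$ to $(z_-,s)$. Here $\lambda_+(z_+)$ decreases in (23), and the left end rises in (24), so both $e_\pm$ decrease strictly if there is any movement. Then lower the right end from $s$ to $z_+$ with the left end fixed. By (23) $e_+$ decreases strictly if there is any movement. During this move $\lambda_-(z_-)>\lambda_+(\text{right end})$ after the start,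 so the first bracket in (24) is positive, while $\lambda_-(\text{right end})$ increases; hence $e_-$ decreases strictly too. At least one of the two moves is nontrivial, and $e_\pm(J^{\rm c})=0$. So $e_\pm(Z)<0$, and Theorem 8 gives positive recurrence.

**Step 3: superwindows.** *Purpose: to find one positive $e_\pm$ around $J^{\rm c}$.* $Z=J^{\rm c}$ is Theorem 1. Let $Z\supsetneq J^{\rm c}$ and, by reflection, $\lambda_+(z_+)\ge\lambda_-(z_-)$. Since $\lambda_+(J^{\rm c}_+)=\lambda_-(J^{\rm c}_-)\le\lambda_-(z_-)\le\lambda_+(z_+)$, there is $s\in[J^{\rm c}_+,z_+]$ with $\lambda_+(s)=\lambda_-(z_-)$. Expand along $\mathcal C$ to $(z_-,s)$, then raise the right end to $z_+$. By (23), $e_+$ increases strictly in each nontrivial move, and at least one is nontrivial. So $e_+(Z)>0$, and the model is transient by Theorem 8.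

**Step 4: null recurrent windows.** *Purpose: to find a window with $e_-=0>e_+$, by shifting both ends to the left.* Fix $z_+^0\in(J^{\rm c}_-,J^{\rm c}_+)$. By Step 2, $e_-(J^{\rm c}_-,z_+^0)<0$, so by continuity $e_-(z_-,z_+^0)<0$ for some $z_-<J^{\rm c}_-$ in $I$ close to $J^{\rm c}_-$; fix it. On the other hand, lowering the left end increases $e_-$ by (24), so $e_-(z_-,J^{\rm c}_+)>e_-(J^{\rm c})=0$. By continuity in the right end there is $z_+\in(z_+^0,J^{\rm c}_+)$ with $e_-(z_-,z_+)=0$.

With this $z_+$ fixed, move the left end down from $J^{\rm c}_-$ to $z_-$. Throughout, $\lambda_-(\text{left end})\ge\lambda_-(J^{\rm c}_-)=\lambda_+(J^{\rm c}_+)>\lambda_+(z_+)$, so the second bracket in (23) is positive while $\lambda_+(\text{left end})$ decreases. So $e_+$ decreases: $e_+(z_-,z_+)<e_+(J^{\rm c}_-,z_+)<0$, the last inequality by Step 2. Thus $\max(e_-,e_+)=0$ and $(e_-,e_+)\ne(0,0)$, and by Theorem 8 this window is null recurrent. Since $z_-<J^{\rm c}_-$ and $z_+<J^{\rm c}_+$, neither of $Z$, $J^{\rm c}$ contains the other.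 $\blacksquare$
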